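\title{Every hypercyclic Lipschitz operator satisfies the Hypercyclicity Criterion}

\begin{abstract}
A Lipschitz map $f$ of a pointed metric space $M$ into itself that fixes the base point induces a bounded linear operator $\widehat f$ on the Lipschitz-free space $\mathcal F(M)$. We prove that $\widehat f$ satisfies the Hypercyclicity Criterion whenever it is hypercyclic. The proof attaches to each iterate $f^n$ an auxiliary metric $\rho_{f^n}$ on $M$ and tests transitivity on combinations of point evaluations whose coefficients have no vanishing subset sum; this forces all the points involved to be $\rho_{f^n}$-close to the base point for one and the same $n$. The argument also characterizes topological transitivity of arbitrary sequences of Lipschitz operators in metric terms, and it shows that for a bounded linear operator $L$ on a separable real Banach space, $\widehat L$ is hypercyclic if and only if $L$ satisfies the Criterion.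
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,d)$ be a \emph{pointed} metric space, that is, a metric space with a distinguished base point $0$. Let $\mathrm{Lip}_0(M)$ be the Banach space of all Lipschitz functions $g:M\to\mathbb R$ with $g(0)=0$, normed by the best Lipschitz constant $\|g\|_{\mathrm{Lip}}$. Each $x\in M$ defines the evaluation functional $\delta(x)\in\mathrm{Lip}_0(M)^*$, $\delta(x)(g)=g(x)$, and the \emph{Lipschitz-free space} $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Every Lipschitz map $f:M\to M$ with $f(0)=0$ extends uniquely to a bounded linear operator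
\[
\widehat f:\mathcal F(M)\to\mathcal F(M),\qquad \widehat f\,\delta(x)=\delta(f(x))\quad(x\in M).
\]
Operators of this form are called \emph{Lipschitz operators}. The map $\delta$ embeds $M$ isometrically in $\mathcal F(M)$, so $\widehat f$ is a linear dynamical system that contains a copy of the nonlinear system $f$.

A bounded linear operator $T$ on a separable Banach space $X$ is \emph{hypercyclic} if some orbit $\{T^nx:n\ge0\}$ is dense in $X$. It satisfies the \emph{Hypercyclicity Criterion} (briefly, the Criterion) if there are dense subsets $X_0,Y_0\subseteq X$, an increasing sequence of integers $(n_k)$ and maps $S_{n_k}:Y_0\to X$ such that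
\begin{equation}\label{eq:HC}
T^{n_k}x\to0,\qquad S_{n_k}y\to0,\qquad T^{n_k}S_{n_k}y\to y\qquad(x\in X_0,\ y\in Y_0).
\end{equation}
The maps $S_{n_k}$ need not be linear or continuous. The Criterion splits the task ``start near $x$ and land near $y$'' into two independent tasks: send $x$ close to $0$, and reach $y$ from a vector close to $0$. Adding the two solutions gives
\begin{equation}\label{eq:split}
x+S_{n_k}y\to x,\qquad T^{n_k}(x+S_{n_k}y)\to y .
\end{equation}
Thus every nonempty open set is carried into contact with every other one by some power of $T$, and $T$ is hypercyclic by Birkhoff's transitivity theorem (Lemma~\ref{lem:birkhoff} below). The converse fails in general: De La Rosa and Read showed that there are hypercyclic operators on Banach spaces that do not satisfy the Criterion. The following question comes from the paper \cite{ACP} of Abbar, Coine and Petitjean.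

\begin{quote}
\emph{Is there a pointed metric space $M$ and a Lipschitz map $f:M\to M$ with $f(0)=0$ such that $\widehat f$ is hypercyclic but does not satisfy the Hypercyclicity Criterion?}
\end{quote}

There is a reason to expect a positive answer. A bounded linear operator $L$ on a Banach space $X$ is a Lipschitz map that fixes $0$, so it has a lift $\widehat L$ on $\mathcal F(X)$, and $L$ is a factor of $\widehat L$ through the linear surjection $\mathcal F(X)\to X$ that sends $\delta(x)$ to $x$. The Criterion passes from $\widehat L$ down to $L$ (Section~\ref{sec:lift}). Hence, if $L$ is hypercyclic and fails the Criterion, then $\widehat L$ fails it too, and $\widehat L$ would be the desired example as soon as hypercyclicity lifted from $L$ to $\widehat L$. Nevertheless, the answer is negative.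

\begin{theorem}\label{thm:main}
Let $(M,d)$ be a pointed metric space and $f:M\to M$ a Lipschitz map with $f(0)=0$. If $\widehat f$ is hypercyclic on $\mathcal F(M)$, then $\widehat f$ satisfies the Hypercyclicity Criterion.
\end{theorem}

The candidate above fails because hypercyclicity does not lift; the Criterion is exactly the property that does.

\begin{theorem}\label{thm:lift}
Let $X\ne\{0\}$ be a separable real Banach space and $L:X\to X$ a bounded linear operator. Regard $L$ as a Lipschitz map fixing $0$, and let $\widehat L:\mathcal F(X)\to\mathcal F(X)$ be the corresponding Lipschitz operator. The following are equivalent: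
\begin{enumerate}
\item[(1)] $\widehat L$ is hypercyclic;
\item[(2)] $\widehat L$ satisfies the Hypercyclicity Criterion;
\item[(3)] $L$ satisfies the Hypercyclicity Criterion.
\end{enumerate}
In particular, if $L$ is hypercyclic but fails the Criterion, then $\widehat L$ is not hypercyclic.
\end{theorem}

The idea of the proof is best described in the language of flows, which serves only as a guide. Picture $\sum_ia_i\delta(x_i)$ as signed masses $a_i$ placed at the points $x_i$; since $\delta(0)=0$, the base point absorbs mass. To start near $\mu$ and land near $\nu$ under $\widehat f^{\,n}$, one has to dispose of the masses in $\widehat f^{\,n}\mu-\nu$ cheaply, where mass may be moved either before or after $f^n$ is applied. The cost of moving is a metric $\rho_{f^n}$ on $M$. A mass can be disposed of in two ways: it cancels against masses of the opposite sign, or it travels to $0$. If the coefficients are $\pm$ distinct powers of $2$, no group of masses cancels completely, so every point must be cheaply connected to $0$. This is the splitting that the Criterion asks for.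

Section~\ref{sec:background} recalls the standard facts. Section~\ref{sec:gamma} expresses transitivity and the splitting through a seminorm $\gamma_T$, Section~\ref{sec:rho} computes this seminorm on point masses, and Section~\ref{sec:cluster} contains the no-cancellation argument. These tools apply to arbitrary sequences of Lipschitz maps between two spaces and give a metric characterization of transitivity (Theorem~\ref{thm:sequences}), from which Theorems~\ref{thm:main} and~\ref{thm:lift} are derived in Sections~\ref{sec:main} and~\ref{sec:lift}.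

\section{Background}\label{sec:background}

\subsection*{Free spaces}
Let $M$ and $N$ be pointed metric spaces. For $\kappa\in\mathcal F(N)$ and $g\in\mathrm{Lip}_0(N)$ we write $\langle\kappa,g\rangle=\kappa(g)$, so that $|\langle\kappa,g\rangle|\le\|\kappa\|\,\|g\|_{\mathrm{Lip}}$. We use three facts.

\begin{enumerate}
\item[(F1)] $\delta(0)=0$ and $\|\delta(x)-\delta(y)\|=d(x,y)$. The inequality $\le$ is the definition of the Lipschitz norm, and $g=d(\cdot,y)-d(0,y)$ gives $\ge$. Consequently $M$ is separable if and only if $\mathcal F(M)$ is, and if $(x_i)$ is dense in $M$, then the vectors $\delta(x_i)$ span a dense subspace of $\mathcal F(M)$.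
\item[(F2)] Let $\varphi:M\to N$ be Lipschitz with $\varphi(0)=0$. The operator $g\mapsto g\circ\varphi$ from $\mathrm{Lip}_0(N)$ to $\mathrm{Lip}_0(M)$ is bounded, and its adjoint sends $\delta(x)$ to $\delta(\varphi(x))$, hence $\mathcal F(M)$ into $\mathcal F(N)$. The restriction $\widehat\varphi:\mathcal F(M)\to\mathcal F(N)$ of the adjoint satisfies
\[
\widehat\varphi\,\delta(x)=\delta(\varphi(x)),\qquad\langle\widehat\varphi\,r,g\rangle=\langle r,g\circ\varphi\rangle\qquad(r\in\mathcal F(M),\ g\in\mathrm{Lip}_0(N)).
\]
\item[(F3)] For $f:M\to M$ we have $\widehat f^{\,n}=\widehat{f^n}$, since both operators send $\delta(x)$ to $\delta(f^n(x))$.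
\end{enumerate}

\subsection*{Transitivity}
Let $X,Y$ be Banach spaces. A sequence $(T_n)_{n\ge0}$ of bounded linear operators $X\to Y$ is \emph{topologically transitive} if for all nonempty open sets $U\subseteq X$ and $V\subseteq Y$ there is $n$ with $T_nU\cap V\ne\emptyset$. An operator $T$ on $X$ is topologically transitive if the sequence $(T^n)_{n\ge0}$ is.

\begin{lemma}[Birkhoff's transitivity theorem]\label{lem:birkhoff}
A bounded linear operator $T$ on a separable Banach space $X$ is hypercyclic if and only if it is topologically transitive.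
\end{lemma}

\begin{proof}
For $X=\{0\}$ both properties hold, so let $X\ne\{0\}$. Suppose $x$ has dense orbit, and let $U,V$ be nonempty and open. Pick $l$ with $T^lx\in U$. Since $X$ has no isolated points, a dense set remains dense after finitely many points are removed; so $T^{l+n}x\in V$ for some $n\ge0$, and $T^nU\cap V\neq\emptyset$. Conversely, let $T$ be transitive and let $(V_j)$ be a countable base of nonempty open sets. Each set $\bigcup_nT^{-n}(V_j)$ is open, and it is dense by transitivity. By the Baire category theorem these sets have a common point, and its orbit meets every $V_j$.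
\end{proof}

\section{The cost of hitting a target}\label{sec:gamma}

This section concerns arbitrary operators. Its purpose is to measure transitivity and the splitting \eqref{eq:split} by the same quantity, so that the gap between them becomes visible. For a bounded linear operator $T:X\to Y$ between Banach spaces and $\kappa\in Y$, put
\[
\gamma_T(\kappa)=\inf\big\{\|r\|+\|\kappa-Tr\|:\ r\in X\big\}.
\]
Thus $\gamma_T(\kappa)$ is small when $\kappa$ is close to the image of a small vector.

\begin{lemma}\label{lem:gamma}
Let $T:X\to Y$ be bounded and linear.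
\begin{enumerate}
\item[(i)] $\gamma_T$ is a seminorm on $Y$, $\gamma_T(\kappa)\le\|\kappa\|$ for $\kappa\in Y$, and $\gamma_T(Tv)\le\|v\|$ for $v\in X$.
\item[(ii)] Let $\mu\in X$, $\nu\in Y$, $\varepsilon>0$. If some $u\in X$ satisfies $\|u-\mu\|<\varepsilon$ and $\|Tu-\nu\|<\varepsilon$, then $\gamma_T(T\mu-\nu)<2\varepsilon$. If $\gamma_T(T\mu-\nu)<\varepsilon$, then such a $u$ exists.
\item[(iii)] If $\psi$ is a linear functional on $Y$ with $|\psi(\kappa)|\le\|\kappa\|$ for all $\kappa\in Y$ and $|\psi(Tr)|\le\|r\|$ for all $r\in X$, then $|\psi(\kappa)|\le\gamma_T(\kappa)$ for all $\kappa\in Y$.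
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $r$ competes for $\kappa$ and $r'$ for $\kappa'$, then $r+r'$ competes for $\kappa+\kappa'$ and $tr$ for $t\kappa$; this gives subadditivity and homogeneity. The two bounds come from $r=0$ and $r=v$.

(ii) Substitute $r=\mu-u$: then $\|r\|+\|(T\mu-\nu)-Tr\|=\|u-\mu\|+\|Tu-\nu\|$.

(iii) For every $r$, $|\psi(\kappa)|\le|\psi(Tr)|+|\psi(\kappa-Tr)|\le\|r\|+\|\kappa-Tr\|$.
\end{proof}

By (ii), a sequence $(T_n)$ is transitive exactly when $\inf_n\gamma_{T_n}(T_n\mu-\nu)=0$ for all $\mu$ and $\nu$. The next lemma describes what follows when the two terms $T_n\mu$ and $\nu$ are small separately. The two bounds in (i) do not depend on $\|T\|$, and this uniformity lets us pass from a spanning set to the whole space although the norms of the operators may be unbounded.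

\begin{lemma}\label{lem:split}
Let $T_k:X\to Y$ $(k\ge1)$ be bounded linear operators, and let $D\subseteq X$ and $E\subseteq Y$ have dense linear spans. Suppose $\gamma_{T_k}(T_kv)\to0$ for all $v\in D$ and $\gamma_{T_k}(w)\to0$ for all $w\in E$. Then for all $v\in X$ and $w\in Y$ there are sequences $v_k\to v$ and $u_k\to0$ in $X$ with $T_kv_k\to0$ and $T_ku_k\to w$.
\end{lemma}

\begin{proof}
Write $\gamma_k=\gamma_{T_k}$. Since $\gamma_k$ is a seminorm, the two hypotheses extend to the linear spans of $D$ and $E$. Let $v\in X$ and $w\in Y$. For $v'$ in the span of $D$ and $w'$ in the span of $E$, Lemma~\ref{lem:gamma}(i) gives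
\[
\gamma_k(T_kv)\le\gamma_k(T_kv')+\|v-v'\|,\qquad\gamma_k(w)\le\gamma_k(w')+\|w-w'\|.
\]
Hence $\limsup_k\gamma_k(T_kv)\le\|v-v'\|$ and $\limsup_k\gamma_k(w)\le\|w-w'\|$, and by density both upper limits are $0$. Choose $r_k,u_k\in X$ with $\|r_k\|+\|T_kv-T_kr_k\|<\gamma_k(T_kv)+1/k$ and $\|u_k\|+\|w-T_ku_k\|<\gamma_k(w)+1/k$, and put $v_k=v-r_k$.
\end{proof}

The difficulty is now plain. Transitivity makes $\gamma_{T_n}(T_n\mu-\nu)$ small, and this may happen by cancellation between $T_n\mu$ and $\nu$ while neither term is small. Taking $\nu=0$ makes $\gamma_{T_n}(T_n\mu)$ small for some $n$, and taking $\mu=0$ makes $\gamma_{T_{n'}}(\nu)$ small for some $n'$; but Lemma~\ref{lem:split} needs the same index for both, and for many vectors at once. We shall find test vectors $\mu,\nu$ for which cancellation is impossible.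

\section{The metric attached to a Lipschitz map}\label{sec:rho}

Fix pointed metric spaces $M,N$ and a Lipschitz map $\varphi:M\to N$ with $\varphi(0)=0$, and write $\gamma_\varphi=\gamma_{\widehat\varphi}$. To exclude cancellation we need lower bounds for $\gamma_\varphi$. By Lemma~\ref{lem:gamma}(iii) and (F2), every $g\in\mathrm{Lip}_0(N)$ with $\|g\|_{\mathrm{Lip}}\le1$ and $\|g\circ\varphi\|_{\mathrm{Lip}}\le1$ provides one. These two conditions together say that $|g(z)-g(z')|\le c_\varphi(z,z')$ for all $z,z'\in N$, where
\[
c_\varphi(z,z')=\min\Big\{d_N(z,z'),\ \inf\{d_M(a,b):\ a,b\in M,\ \varphi(a)=z,\ \varphi(b)=z'\}\Big\}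
\]
and $\inf\emptyset=\infty$. To construct such functions we want a metric, and there is no reason for $c_\varphi$ to satisfy the triangle inequality. We therefore pass to chains:
\[
\rho_\varphi(z,z')=\inf\Big\{\sum_{i=1}^lc_\varphi(z_{i-1},z_i):\ l\ge1,\ z_0=z,\ z_l=z',\ z_i\in N\Big\}.
\]
Each link of a chain is either a step in $N$, at the price $d_N$, or a jump between two image points, at the price of the distance of preimages in $M$.

\begin{lemma}\label{lem:rho}
Let $\Lambda\ge1$ be a Lipschitz constant of $\varphi$.
\begin{enumerate}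
\item[(i)] $\rho_\varphi$ is a metric on $N$ with $\Lambda^{-1}d_N\le\rho_\varphi\le d_N$, and $\rho_\varphi(\varphi(a),\varphi(b))\le d_M(a,b)$ for $a,b\in M$.
\item[(ii)] If $g:N\to\mathbb R$ is $1$-Lipschitz for $\rho_\varphi$ and $g(0)=0$, then $g\in\mathrm{Lip}_0(N)$ and $|\langle\kappa,g\rangle|\le\gamma_\varphi(\kappa)$ for all $\kappa\in\mathcal F(N)$.
\item[(iii)] $\gamma_\varphi(\delta(z)-\delta(z'))=\rho_\varphi(z,z')$ for $z,z'\in N$. In particular $\gamma_\varphi(\delta(z))=\rho_\varphi(z,0)$.
\end{enumerate}
\end{lemma}

\begin{proof}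
(i) Reversing chains gives symmetry and concatenating them gives the triangle inequality. Chains with one link give $\rho_\varphi\le c_\varphi$, hence the two upper bounds. Since $d_M(a,b)\ge\Lambda^{-1}d_N(\varphi(a),\varphi(b))$, we have $c_\varphi\ge\Lambda^{-1}d_N$, and the triangle inequality for $d_N$ yields $\rho_\varphi\ge\Lambda^{-1}d_N$.

(ii) From $\rho_\varphi\le d_N$ we get $\|g\|_{\mathrm{Lip}}\le1$, and from
\[
|g(\varphi(a))-g(\varphi(b))|\le\rho_\varphi(\varphi(a),\varphi(b))\le d_M(a,b)
\]
we get $\|g\circ\varphi\|_{\mathrm{Lip}}\le1$. So $\psi=\langle\cdot,g\rangle$ satisfies $|\psi(\kappa)|\le\|\kappa\|$ and, by (F2), $|\psi(\widehat\varphi r)|=|\langle r,g\circ\varphi\rangle|\le\|r\|$. Apply Lemma~\ref{lem:gamma}(iii).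

(iii) The function $g=\rho_\varphi(\cdot,z')-\rho_\varphi(0,z')$ is admissible in (ii) and $\langle\delta(z)-\delta(z'),g\rangle=\rho_\varphi(z,z')$, which gives $\ge$. For $\le$, let $p,p'\in N$. By Lemma~\ref{lem:gamma}(i) and (F1), $\gamma_\varphi(\delta(p)-\delta(p'))\le d_N(p,p')$, and if $p=\varphi(a)$, $p'=\varphi(b)$, then
\[
\gamma_\varphi(\delta(p)-\delta(p'))=\gamma_\varphi\big(\widehat\varphi(\delta(a)-\delta(b))\big)\le d_M(a,b).
\]
Thus $\gamma_\varphi(\delta(p)-\delta(p'))\le c_\varphi(p,p')$. Along a chain, $\delta(z)-\delta(z')=\sum_i(\delta(z_{i-1})-\delta(z_i))$, so subadditivity gives $\gamma_\varphi(\delta(z)-\delta(z'))\le\sum_ic_\varphi(z_{i-1},z_i)$. Take the infimum over chains.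
\end{proof}

For a single map $\varphi$ the metric $\rho_\varphi$ is equivalent to $d_N$. Along the iterates $\varphi=f^n$ the constant $\Lambda$ may grow, and the distances $\rho_{f^n}$ may collapse. By (iii), the hypotheses of Lemma~\ref{lem:split} for point masses concern the numbers $\rho_{f^n}(f^n(x),0)$ and $\rho_{f^n}(x,0)$. Here are two cases in which they can be computed.

\begin{example}[A dilation]\label{ex:dilation}
Let $M=\mathbb R$ and $f(t)=2t$. Then $c_{f^n}(z,z')=2^{-n}|z-z'|$ is already a metric, so it equals $\rho_{f^n}$. Hence $\rho_{f^n}(x,0)=2^{-n}|x|\to0$, while $\rho_{f^n}(f^n(x),0)=|x|$ for every $n$.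
\end{example}

\begin{example}[A shift on a star]\label{ex:star}
Let $M=\{0,p_1,p_2,\dots\}$ with $d(p_i,0)=2^{-i}$ and $d(p_i,p_j)=2^{-i}+2^{-j}$ for $i\ne j$. Let $f(p_i)=p_{i-1}$ for $i\ge2$ and $f(p_1)=f(0)=0$. Since $d(f(a),0)\le2d(a,0)$ and $d(a,b)=d(a,0)+d(b,0)$ for $a\neq b$, the map $f$ is $2$-Lipschitz. A function $g$ with $g(0)=0$ is $1$-Lipschitz if and only if $|g(p_i)|\le2^{-i}$ for all $i$, so $\|\sum_ia_i\delta(p_i)\|=\sum_i2^{-i}|a_i|$. Thus $\mathcal F(M)=\ell_1$ with unit vector basis $e_i=2^i\delta(p_i)$, and $\widehat f$ is twice the backward shift: $\widehat fe_i=2e_{i-1}$ for $i\ge 2$ and $\widehat fe_1=0$. Here $\rho_{f^n}(f^n(p_i),0)=0$ for $n\ge i$, and $\rho_{f^n}(p_i,0)=\rho_{f^n}(f^n(p_{i+n}),f^n(0))\le2^{-i-n}$.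
\end{example}

\section{Masses that cannot cancel}\label{sec:cluster}

We keep $\varphi:M\to N$ and write $\rho=\rho_\varphi$. For a finite nonempty set $C\subseteq N$ and $\tau>0$ define the \emph{bump}
\[
g_{C,\tau}(z)=\max\Big\{\tau-\min_{p\in C}\rho(z,p),\,0\Big\}.
\]
It is $1$-Lipschitz for $\rho$, being the composition of the $1$-Lipschitz functions $z\mapsto\min_{p\in C}\rho(z,p)$ and $t\mapsto\max\{\tau-t,0\}$. It equals $\tau$ on $C$ and vanishes at every point whose $\rho$-distance to $C$ is at least $\tau$.

\subsection*{Two points}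
Let $x\in M$, $y\in N$, and put $z_1=\varphi(x)$, $z_2=y$. We want to deduce from a bound on $\gamma_\varphi(\widehat\varphi\mu-\nu)$, for suitable $\mu$ and $\nu$, that both $z_1$ and $z_2$ are $\rho$-close to $0$.

The first choice, $\mu=\delta(x)$ and $\nu=\delta(y)$, gives nothing: by Lemma~\ref{lem:rho}(iii), $\gamma_\varphi(\delta(z_1)-\delta(z_2))=\rho(z_1,z_2)$, which vanishes when $\varphi(x)=y$, however far $y$ is from $0$. So take $\mu=\delta(x)$ and $\nu=2\delta(y)$, and put
\[
\kappa=\widehat\varphi\mu-\nu=\delta(z_1)-2\delta(z_2),\qquad R=\max\{\rho(z_1,0),\rho(z_2,0)\}.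
\]
We claim that $\gamma_\varphi(\kappa)\ge R/2$. The test function $\rho(\cdot,0)$ does not show this, because $\rho(z_1,0)-2\rho(z_2,0)$ may vanish. A bump does. Let $R>0$ and $\tau=R/2$.

\emph{Case $\rho(z_1,z_2)<\tau$.} One of the points is at distance $R$ from $0$, so the other is at distance more than $R-\tau=\tau$. The bump $g=g_{\{z_1,z_2\},\tau}$ vanishes at $0$, and $\langle\kappa,g\rangle=\tau-2\tau=-\tau$.

\emph{Case $\rho(z_1,z_2)\ge\tau$.} Let $z_i$ be a point with $\rho(z_i,0)=R$. The bump $g=g_{\{z_i\},\tau}$ vanishes at $0$ and at the other point, so $\langle\kappa,g\rangle$ is $\tau$ or $-2\tau$.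

In both cases Lemma~\ref{lem:rho}(ii) gives $\gamma_\varphi(\kappa)\ge\tau$. The bump isolates a cluster of points that lies far from $0$ and from the remaining points, and it reads off the total mass of the cluster. The possible totals are $1$, $-2$ and $-1$, and none of them is $0$.

\subsection*{Finitely many points}
With $m$ points two things change. The cluster around the farthest point has to be grown link by link, so the scale $\tau$ must be small enough that $m$ links do not reach $0$; this dictates $\tau=R/m$. And we do not know in advance which cluster will appear, so every subset sum of the coefficients has to stay away from $0$.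

\begin{lemma}\label{lem:cluster}
Let $z_1,\dots,z_m\in N$ (repetitions allowed) and let $c_1,\dots,c_m\in\mathbb R$ satisfy
\begin{equation}\label{eq:subsetsum}
\Big|\sum_{i\in S}c_i\Big|\ge1\qquad\text{for every nonempty }S\subseteq\{1,\dots,m\}.
\end{equation}
Then $\max_i\rho(z_i,0)\le m\,\gamma_\varphi\big(\sum_{i=1}^mc_i\delta(z_i)\big)$.
\end{lemma}

\begin{proof}
Put $\kappa=\sum_ic_i\delta(z_i)$ and $R=\max_i\rho(z_i,0)$. We may assume $R>0$. Let $\tau=R/m$, $z_0=0$, and choose $i^*\ge1$ with $\rho(z_{i^*},0)=R$. Define a graph on the vertex set $\{0,1,\dots,m\}$ by joining $i\neq j$ when $\rho(z_i,z_j)<\tau$, and let $S$ be the connected component of $i^*$. If $0\in S$, a shortest path from $i^*$ to $0$ visits each of the $m+1$ vertices at most once, so it has at most $m$ edges, and the triangle inequality gives $\rho(z_{i^*},0)<m\tau=R$. This is false, so $S$ is a nonempty subset of $\{1,\dots,m\}$.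

Let $g=g_{C,\tau}$ with $C=\{z_j:j\in S\}$. Then $g(z_j)=\tau$ for $j\in S$. If $j\in\{0,\dots,m\}\setminus S$, then $j$ is joined to no vertex of $S$, so $\rho(z_j,z_i)\ge\tau$ for all $i\in S$ and $g(z_j)=0$. In particular $g(0)=0$. By Lemma~\ref{lem:rho}(ii) and \eqref{eq:subsetsum},
\[
\gamma_\varphi(\kappa)\ge|\langle\kappa,g\rangle|=\tau\,\Big|\sum_{j\in S}c_j\Big|\ge\tau=\frac Rm.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:needed}
Condition \eqref{eq:subsetsum} cannot be dropped. If $\sum_{i\in S}c_i=0$ for some nonempty $S$, place $z_i$ at one point $z\ne0$ for $i\in S$ and at $0$ for $i\notin S$; then $\kappa=0$ and $R>0$. Repetitions must be allowed in the lemma, because we have no control over coincidences among the points $\varphi(x_i)$ and $y_j$.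
\end{remark}

Powers of $2$ provide coefficients that satisfy \eqref{eq:subsetsum} for every choice of signs.

\begin{proposition}\label{prop:test}
Let $x_1,\dots,x_p\in M$, $y_1,\dots,y_q\in N$, $m=p+q\ge1$, and
\[
\mu=\sum_{i=1}^p2^{i-1}\delta(x_i)\in\mathcal F(M),\qquad\nu=\sum_{j=1}^q2^{p+j-1}\delta(y_j)\in\mathcal F(N).
\]
If some $u\in\mathcal F(M)$ satisfies $\|u-\mu\|<\varepsilon$ and $\|\widehat\varphi u-\nu\|<\varepsilon$, then $\rho_\varphi(\varphi(x_i),0)<2m\varepsilon$ for all $i$ and $\rho_\varphi(y_j,0)<2m\varepsilon$ for all $j$.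
\end{proposition}

\begin{proof}
The $m$ coefficients in
\[
\widehat\varphi\mu-\nu=\sum_{i=1}^p2^{i-1}\delta(\varphi(x_i))-\sum_{j=1}^q2^{p+j-1}\delta(y_j)
\]
are $\pm1,\pm2,\dots,\pm2^{m-1}$, one of each size. If $2^s$ is the smallest size occurring in a nonempty subset, all other terms of the subset are multiples of $2^{s+1}$, so the subset sum is an odd multiple of $2^s$. It is a nonzero integer, and \eqref{eq:subsetsum} holds. By Lemma~\ref{lem:gamma}(ii), $\gamma_\varphi(\widehat\varphi\mu-\nu)<2\varepsilon$, and Lemma~\ref{lem:cluster} gives the claim.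
\end{proof}

The vectors $\mu,\nu$ and the factor $2m$ do not depend on $\varphi$. This is what matters in the application: the points are given first, $\varepsilon$ is chosen next, and only then does transitivity select the map $\varphi$.

This section is the only place where the structure of Lipschitz operators is essential. The operator sends point masses to point masses with the same coefficients, and the test functions may be built with minima and truncations. For a linear operator $L$ on a Banach space $X$, the vector $Lx-2y\in X$ vanishes when $Lx=2y$, whereas $\gamma_L(\delta(Lx)-2\delta(y))\geq\frac12\max\{\rho_L(Lx,0),\rho_L(y,0)\}$ in $\mathcal F(X)$, where $\gamma_L$ stands for $\gamma_{\widehat L}$ as agreed in Section~\ref{sec:rho}. The lift $\widehat L$ has lost the cancellations that are available to $L$.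

\section{Transitive sequences of Lipschitz operators}\label{sec:sequences}

Nothing so far required the maps to be iterates of one map, so we state the consequence for arbitrary sequences. Finite direct sums of Banach spaces carry the maximum norm.

\begin{theorem}\label{thm:sequences}
Let $M,N$ be separable pointed metric spaces, $f_n:M\to N$ $(n\ge0)$ Lipschitz maps with $f_n(0)=0$, $T_n=\widehat{f_n}:\mathcal F(M)\to\mathcal F(N)$ and $\rho_n=\rho_{f_n}$. The following are equivalent.
\begin{enumerate}
\item[(a)] $(T_n)$ is topologically transitive.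
\item[(b)] For all finite sets $A\subseteq M$, $B\subseteq N$ and every $\varepsilon>0$ there is $n$ with $\rho_n(f_n(x),0)<\varepsilon$ for $x\in A$ and $\rho_n(y,0)<\varepsilon$ for $y\in B$.
\item[(c)] There is a sequence $(n_k)$, not necessarily injective, such that for all $v\in\mathcal F(M)$ and $w\in\mathcal F(N)$ there are $v_k\to v$ and $u_k\to0$ in $\mathcal F(M)$ with $T_{n_k}v_k\to0$ and $T_{n_k}u_k\to w$.
\item[(d)] For every $m\ge1$, the sequence $(T_n\oplus\cdots\oplus T_n)_n$ ($m$ summands) is topologically transitive.
\end{enumerate}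
\end{theorem}

\begin{proof}
(a)$\Rightarrow$(b). If $A$ and $B$ are empty, any $n$ will do. Otherwise write $A=\{x_1,\dots,x_p\}$, $B=\{y_1,\dots,y_q\}$, $m=p+q\geq1$, and let $\mu,\nu$ be as in Proposition~\ref{prop:test}. Apply (a) to the open balls of radius $\varepsilon/(2m)$ about $\mu$ and $\nu$: there are $n$ and $u$ with $\|u-\mu\|<\varepsilon/(2m)$ and $\|T_nu-\nu\|<\varepsilon/(2m)$. The proposition with $\varphi=f_n$ gives (b).

(b)$\Rightarrow$(c). Separability is used here. Let $(x_i)_{i\ge1}$ be dense in $M$ and $(y_i)_{i\geq1}$ dense in $N$, with repetitions allowed. Let $n_k$ be given by (b) for $A=\{x_1,\dots,x_k\}$, $B=\{y_1,\dots,y_k\}$ and $\varepsilon=1/k$. By Lemma~\ref{lem:rho}(iii), for $k\ge i$,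
\[
\gamma_{T_{n_k}}\big(T_{n_k}\delta(x_i)\big)=\rho_{n_k}(f_{n_k}(x_i),0)<\tfrac1k,\qquad\gamma_{T_{n_k}}\big(\delta(y_i)\big)=\rho_{n_k}(y_i,0)<\tfrac1k .
\]
By (F1) the sets $D=\{\delta(x_i)\}$ and $E=\{\delta(y_i)\}$ have dense spans, and Lemma~\ref{lem:split} applied to $(T_{n_k})_k$ gives (c).

(c)$\Rightarrow$(d). Every nonempty open subset of a finite direct sum contains a product of nonempty open sets, so it suffices to consider $U_1\times\cdots\times U_m$ and $V_1\times\cdots\times V_m$. Pick $v_j\in U_j$ and $w_j\in V_j$, and let $(v_{j,k})_k$ and $(u_{j,k})_k$ be the sequences from (c). Then $v_{j,k}+u_{j,k}\to v_j$ and $T_{n_k}(v_{j,k}+u_{j,k})\to w_j$ for each $j$. The sequence $(n_k)$ is the same for all $j$, so for large $k$ we have $v_{j,k}+u_{j,k}\in U_j$ and $T_{n_k}(v_{j,k}+u_{j,k})\in V_j$ for all $j\le m$ simultaneously.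

(d)$\Rightarrow$(a) is the case $m=1$.
\end{proof}

\section{From approximate to exact convergence: proof of Theorem~\ref{thm:main}}\label{sec:main}

Condition (c) is close to the Criterion. Its second half supplies the maps $S_{n_k}$ directly. Its first half is weaker than the first condition in \eqref{eq:HC}: the vectors $v_k$ change with $k$, whereas the Criterion wants fixed vectors $x$ with $T^{n_k}x\to0$. We obtain such vectors as limits of successive corrections. The danger is that a later correction undoes what was gained for an earlier operator, whose norm may be large; so each correction is made small compared with the norms of all operators chosen before it, at the price of passing to a subsequence.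

\begin{lemma}\label{lem:X0}
Let $X,Y$ be Banach spaces, $X$ separable, and let $T_k:X\to Y$ $(k\ge1)$ be bounded linear operators. Suppose that for every $v\in X$ there is a sequence $v_k\to v$ with $T_kv_k\to0$. Then there are $k_1<k_2<\cdots$ and a dense set $X_0\subseteq X$ with $T_{k_l}x\to0$ as $l\to\infty$ for every $x\in X_0$.
\end{lemma}

\begin{proof}
Let $(z_q)_{q\ge1}$ be a dense sequence in $X$ in which every term occurs infinitely often. We construct indices $k_1<k_2<\cdots$ and vectors $w_q^{(l)}$ for $l\ge q-1$, with $w_q^{(q-1)}=z_q$, such that for $1\le q\le l$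
\begin{equation}\label{eq:step}
\|w_q^{(l)}-w_q^{(l-1)}\|\le\frac{2^{-l}}{C_{l-1}},\qquad\|T_{k_l}w_q^{(l)}\|\le2^{-l},
\end{equation}
where $C_0=1$ and $C_l=\max\{1,\|T_{k_1}\|,\dots,\|T_{k_l}\|\}$. At step $l$ the number $C_{l-1}$ and the $l$ vectors $w_1^{(l-1)},\dots,w_l^{(l-1)}$ are already defined. Apply the hypothesis to each of these vectors. For all large $k$ the $k$-th terms of the $l$ resulting sequences are within $2^{-l}/C_{l-1}$ of their limits and have images under $T_k$ of norm at most $2^{-l}$. Take such a $k$, larger than the indices chosen before, as $k_l$, and take these terms as $w_q^{(l)}$.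

Since $C_{l-1}\ge1$, the limits $x_q=\lim_lw_q^{(l)}$ exist and $\|x_q-z_q\|\le\sum_{l\ge q}2^{-l}=2^{1-q}$. Each $z_p$ equals $z_q$ for arbitrarily large $q$, so it lies in the closure of $X_0=\{x_q:q\ge1\}$, and $X_0$ is dense. Let $l\ge q$. Writing $x_q=w_q^{(l)}+\sum_{j>l}(w_q^{(j)}-w_q^{(j-1)})$ and using $\|T_{k_l}\|\le C_{j-1}$ for $j>l$, we get from \eqref{eq:step}
\[
\|T_{k_l}x_q\|\le2^{-l}+\sum_{j>l}\|T_{k_l}\|\,\frac{2^{-j}}{C_{j-1}}\le2^{-l}+\sum_{j>l}2^{-j}=2^{1-l}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]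
Let $T=\widehat f$ be hypercyclic on $X=\mathcal F(M)$. If $X=\{0\}$, take $X_0=Y_0=X$, $n_k=k$ and $S_{n_k}=0$. Let $X\ne\{0\}$. A dense orbit is countable, so $X$ is separable, and so is $M$ by (F1). By Lemma~\ref{lem:birkhoff}, $(T^n)_{n\ge0}$ is topologically transitive, and $T^n=\widehat{f^n}$ by (F3). Theorem~\ref{thm:sequences} with $N=M$ and $f_n=f^n$ gives a sequence $(n_k)$ as in (c).

We claim that $n_k\to\infty$. Fix $w\ne0$ and $u_k\to0$ with $T^{n_k}u_k\to w$. If $n_k=n$ for infinitely many $k$, then along these $k$ we have $T^{n_k}u_k=T^nu_k\to0$, so $w=0$, a contradiction. Hence every value is taken finitely often. Property (c) passes to subsequences, so we may assume that $(n_k)$ is increasing.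

Lemma~\ref{lem:X0}, applied to the operators $T^{n_k}$, gives $k_1<k_2<\cdots$ and a dense set $X_0$ with $T^{m_l}x\to0$ for $x\in X_0$, where $m_l=n_{k_l}$. Let $Y_0=X$. For each $w\in X$ fix a sequence $(u_k(w))_k$ as in (c) and put $S_{m_l}w=u_{k_l}(w)$. Then $S_{m_l}w\to0$ and $T^{m_l}S_{m_l}w\to w$. So $X_0$, $Y_0$, $(m_l)$ and $(S_{m_l})$ satisfy \eqref{eq:HC}.
\end{proof}

That the maps are iterates of a single map was used only to pass from a dense orbit to transitivity. Collecting the results for iterates, we obtain a test for hypercyclicity of $\widehat f$ that involves only $M$ and $f$.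

\begin{corollary}\label{cor:metric}
Let $M\ne\{0\}$ be a separable pointed metric space and $f:M\to M$ a Lipschitz map with $f(0)=0$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\widehat f$ is hypercyclic;
\item[(ii)] $\widehat f$ satisfies the Hypercyclicity Criterion;
\item[(iii)] $\widehat f\oplus\cdots\oplus\widehat f$ is hypercyclic for every number of summands;
\item[(iv)] for every finite $A\subseteq M$ and every $\varepsilon>0$ there is $n$ with $\rho_{f^n}(f^n(x),0)<\varepsilon$ and $\rho_{f^n}(x,0)<\varepsilon$ for all $x\in A$.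
\end{enumerate}
\end{corollary}

\begin{proof}
(i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}, and (ii)$\Rightarrow$(i) follows from \eqref{eq:split} and Lemma~\ref{lem:birkhoff}. Apply Theorem~\ref{thm:sequences} with $N=M$ and $f_n=f^n$. By Lemma~\ref{lem:birkhoff}, (i) is condition (a). The $n$-th power of $\widehat f\oplus\cdots\oplus\widehat f$ is $\widehat{f^n}\oplus\cdots\oplus\widehat{f^n}$, so by the same lemma (iii) is condition (d). Finally, (b) with $B=A$ is (iv), and (iv) applied to $A\cup B$ gives (b).
\end{proof}

Condition (iv) fails in Example~\ref{ex:dilation} and holds in Example~\ref{ex:star}, so $\widehat f$ is hypercyclic for the shift on the star and is not for the dilation of the line.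

\section{Lifts of linear operators: proof of Theorem~\ref{thm:lift}}\label{sec:lift}

Let $X$ be a real Banach space, pointed at its origin. We first construct the map from $\mathcal F(X)$ onto $X$ mentioned in the introduction. Every $x^*\in X^*$ belongs to $\mathrm{Lip}_0(X)$ with $\|x^*\|_{\mathrm{Lip}}=\|x^*\|$. Hence, by the Hahn--Banach theorem,
\[
\Big\|\sum_ia_ix_i\Big\|=\sup_{\|x^*\|\le1}\Big|\Big\langle\sum_ia_i\delta(x_i),x^*\Big\rangle\Big|\le\Big\|\sum_ia_i\delta(x_i)\Big\|
\]
for finite sums. So $\sum_ia_i\delta(x_i)\mapsto\sum_ia_ix_i$ is well defined and extends to a linear operator $\beta:\mathcal F(X)\to X$ of norm at most $1$ with $\beta\delta(x)=x$; in particular $\beta$ is onto. If $L:X\to X$ is bounded and linear, then $\beta\widehat L=L\beta$, because both sides are bounded linear operators that send $\delta(x)$ to $Lx$. This is where the linearity of $L$ is used.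

\begin{proof}[Proof of Theorem~\ref{thm:lift}]
(1)$\Rightarrow$(2) is Theorem~\ref{thm:main}.

(2)$\Rightarrow$(3). Let $X_0,Y_0\subseteq\mathcal F(X)$, $(n_k)$ and $(S_{n_k})$ satisfy \eqref{eq:HC} for $\widehat L$. Since $\beta$ is continuous and onto, $\beta(X_0)$ and $\beta(Y_0)$ are dense in $X$. For each $y'\in\beta(Y_0)$ fix $y\in Y_0$ with $\beta y=y'$ and put $S'_{n_k}y'=\beta S_{n_k}y$. Using $L^n\beta=\beta\widehat L^{\,n}$ and the continuity of $\beta$, we get, for $x\in X_0$ and $y'\in\beta(Y_0)$,
\[
L^{n_k}\beta x=\beta\widehat L^{\,n_k}x\to0,\qquad S'_{n_k}y'=\beta S_{n_k}y\to0,\qquad L^{n_k}S'_{n_k}y'=\beta\widehat L^{\,n_k}S_{n_k}y\to\beta y=y'.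
\]

(3)$\Rightarrow$(1). Let $X_0,Y_0\subseteq X$, $(n_k)$ and $(S_{n_k})$ satisfy \eqref{eq:HC} for $L$. We verify condition (iv) of Corollary~\ref{cor:metric}. Let $A\subseteq X$ be finite and $\varepsilon>0$. For each $x\in A$ pick $x'\in X_0$ and $x''\in Y_0$ with $\|x-x'\|<\varepsilon$ and $\|x-x''\|<\varepsilon$. Since $A$ is finite, there is $k$ such that, with $n=n_k$,
\[
\|L^nx'\|<\varepsilon,\qquad\|S_nx''\|<\varepsilon,\qquad\|L^nS_nx''-x''\|<\varepsilon\qquad(x\in A).
\]
Write $\rho=\rho_{L^n}$. By Lemma~\ref{lem:rho}(i), $\rho(a,b)\le\|a-b\|$ and $\rho(L^na,L^nb)\le\|a-b\|$, and both kinds of link are used below. From $L^nx$ we jump to $L^nx'$ through preimages and then step to $0$: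
\[
\rho(L^nx,0)\le\rho(L^nx,L^nx')+\rho(L^nx',0)\le\|x-x'\|+\|L^nx'\|<2\varepsilon .
\]
From $x$ we step to $x''$, step to $L^nS_nx''$, and jump to $0=L^n0$ through preimages:
\[
\rho(x,0)\le\|x-x''\|+\|x''-L^nS_nx''\|+\|S_nx''-0\|<3\varepsilon .
\]
As $\varepsilon$ is arbitrary, (iv) holds, and $\widehat L$ is hypercyclic.

The last assertion of the theorem is the contrapositive of (1)$\Rightarrow$(3).
\end{proof}

\begin{remark}
Neither hypercyclicity nor the Criterion refers to the scalar field, since the maps $S_{n_k}$ are arbitrary. Theorem~\ref{thm:lift} therefore applies to an operator on a complex Banach space by regarding the space as a real one.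
\end{remark}

\begin{thebibliography}{1}
\bibitem{ACP} Arafat Abbar, Cl\'ement Coine and Colin Petitjean, \emph{On the dynamics of Lipschitz operators}, arXiv:2011.10800 (2020).
\end{thebibliography}
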